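\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Invertibility of a Schur complement built from the Airy resolvent}


\begin{abstract}
Let $A_\sigma$ be the operator on $L^2(0,\infty)$ with kernel $\mathrm{Ai}(x+y+\sigma)$. Delvaux and Vet\H{o} conjectured that for every integer $\alpha\ge1$ and every real $\sigma$ the $\alpha\times\alpha$ matrix of mixed derivatives at $x=y=0$ of the kernel of $A_\sigma(I-A_\sigma^2)^{-1}$ is invertible. We prove this. A nonzero null vector of the matrix produces a real entire function $f\not\equiv0$ with a zero of order at least $\alpha$ at the origin and $\int_{-\infty}^0 f(x)^2x^{-\alpha}\,dx=0$, which is impossible. We also determine the signature of the matrix, and we study the family in which $A_\sigma(I-A_\sigma^2)^{-1}$ is replaced by $A_\sigma(I-tA_\sigma^2)^{-1}$: the value $t=1$ is the only real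 one for which invertibility holds for all $\alpha$ and all admissible $\sigma$.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $\mathrm{Ai}$ be the Airy function and, for $\sigma\in\mathbb R$, let $A_\sigma$ be the integral operator on $L^2(0,\infty)$ with kernel $\mathrm{Ai}(x+y+\sigma)$. Its square is the Airy kernel operator, shifted by $\sigma$. For an integer $\alpha\ge1$ consider the symmetric matrix
\[
S_\alpha(\sigma)=\Big(\partial_x^k\partial_y^l\,\big(A_\sigma(I-A_\sigma^2)^{-1}\big)(x,y)\Big|_{x=y=0}\Big)_{k,l=0}^{\alpha-1}.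
\]
The definition presupposes that $I-A_\sigma^2$ is invertible; this is assumed in \cite{DV} and proved below (Lemma~\ref{lem:inv}). The matrix occurs as a Schur complement in the paper \cite{DV} of Delvaux and Vet\H{o} on the hard edge tacnode process, where it is conjectured that \emph{$S_\alpha(\sigma)$ is invertible for all $\sigma\in\mathbb R$}.

The matrix measures boundary flatness. If $c\in\mathbb R^\alpha$, the function $f=\sum_l c_l\,\partial_y^l\big(A_\sigma(I-A_\sigma^2)^{-1}\big)(\cdot,0)$ is the solution of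
\[
(I-A_\sigma^2)f=\sum_{l<\alpha}c_l\,\mathrm{Ai}^{(l)}(\cdot+\sigma),
\]
and $S_\alpha(\sigma)c$ lists the numbers $f(0),f'(0),\dots,f^{(\alpha-1)}(0)$. So the conjecture says that no nonzero right-hand side in the span of the functions $\mathrm{Ai}^{(l)}(\cdot+\sigma)$, $0\le l<\alpha$, has a solution that vanishes to order $\alpha$ at the boundary point~$0$.

Two facts are recorded in \cite{DV}. For $\alpha=1$ the matrix is the number $q(\sigma)$, where $q$ is the Hastings--McLeod solution of Painlev\'e~II, and $q$ has no real zero. For each fixed $\alpha$ the matrix is invertible when $\sigma$ is sufficiently large. We do not use either fact.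

\subsection{What simple cases suggest}
It is instructive to insert a parameter. For real $t$ such that $I-tA_\sigma^2$ is invertible put
\begin{equation}\label{eq:notation}
C=(I-tA_\sigma^2)^{-1},\qquad R=A_\sigma C,\qquad S_{kl}=\partial_x^k\partial_y^lR(x,y)\big|_{x=y=0},\qquad S_\alpha(t,\sigma)=(S_{kl})_{k,l=0}^{\alpha-1},
\end{equation}
so that $S_\alpha(\sigma)=S_\alpha(1,\sigma)$. At $t=0$ we get the Hankel matrix $(\mathrm{Ai}^{(k+l)}(\sigma))$. For $\alpha=1$ this is $\mathrm{Ai}(\sigma)$, which has infinitely many zeros on the negative axis. For $\alpha=2$ its determinant is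
\begin{equation}\label{eq:t0}
\mathrm{Ai}(\sigma)\mathrm{Ai}''(\sigma)-\mathrm{Ai}'(\sigma)^2=\sigma\,\mathrm{Ai}(\sigma)^2-\mathrm{Ai}'(\sigma)^2=-\int_\sigma^\infty\mathrm{Ai}(s)^2\,ds<0
\end{equation}
(the middle expression has derivative $\mathrm{Ai}(\sigma)^2$ and tends to $0$ as $\sigma\to+\infty$). This suggests that the parity of $\alpha$ matters, and that for odd $\alpha$ the resolvent has to repair what fails at $t=0$; the case $\alpha=1$ says that at $t=1$ it does. Positivity of the matrix is not the reason: \eqref{eq:t0} has the sign of an indefinite matrix, and we shall see that $S_\alpha(\sigma)$ is indefinite for all $\alpha\ge2$.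

\subsection{Results}

\begin{theorem}\label{thm:main}
For all real $\sigma$ the operator $I-A_\sigma^2$ is invertible, and for all integers $\alpha\ge1$ the matrix $S_\alpha(\sigma)$ is invertible.
\end{theorem}

\begin{theorem}\label{thm:t}
Let $I-tA_\sigma^2$ be invertible; this is automatic for $t\le1$. Then $S_\alpha(t,\sigma)$ is invertible if $\alpha$ is even and $t\le1$, and also if $\alpha$ is odd and $t\ge1$.
\end{theorem}

\begin{theorem}\label{thm:sign}
For all $\alpha\ge1$ and $\sigma\in\mathbb R$ we have $\operatorname{sgn}\det S_\alpha(\sigma)=(-1)^{\alpha(\alpha-1)/2}$, and $S_\alpha(\sigma)$ has exactly $\lceil\alpha/2\rceil$ positive and $\lfloor\alpha/2\rfloor$ negative eigenvalues. For even $\alpha$ the same holds for $S_\alpha(t,\sigma)$ with any $t\le1$.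
\end{theorem}

\begin{theorem}\label{thm:sharp}
\textup{(a)} If $\alpha$ is odd and $t<1$, then $S_\alpha(t,\sigma)$ is singular for infinitely many $\sigma$, and these tend to $-\infty$.

\textup{(b)} If $t>1$, there are infinitely many $\sigma$ at which $I-tA_\sigma^2$ is invertible and $S_2(t,\sigma)$ is singular.
\end{theorem}

Consequently $t=1$ is the only real $t$ for which $S_\alpha(t,\sigma)$ is invertible for all $\alpha$ and all $\sigma$ at which it is defined. Theorems \ref{thm:t} and \ref{thm:sharp} decide whether singular $\sigma$ exist for odd $\alpha$ and every real $t$, for even $\alpha$ and $t\le1$, and for $\alpha=2$ and $t>1$. The case of even $\alpha\ge4$ and $t>1$ is not decided here.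

\subsection{The mechanism}
Let $\mathbf 1_\pm$ be the indicator functions of $(0,\infty)$ and $(-\infty,0)$. We show that a nonzero null vector of $S_\alpha(t,\sigma)$ gives a function $f\not\equiv0$ on $(0,\infty)$ that extends to an entire function, has a zero of order at least $\alpha$ at $0$, and satisfies
\begin{equation}\label{eq:mech}
\int_{\mathbb R}\big(1-t\,\mathbf 1_+(x)\big)\,\frac{f(x)^2}{x^{\alpha}}\,dx=0 .
\end{equation}
At $t=1$ only the negative half-line contributes. There $x^{-\alpha}$ has constant sign, so $f=0$ on $(-\infty,0)$, hence everywhere, a contradiction. For $t\ne1$ the contribution $(1-t)\int_0^\infty f^2x^{-\alpha}$ of the positive half-line has the same sign as that of the negative one precisely in the cases of Theorem~\ref{thm:t}.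

To prove \eqref{eq:mech} we view $A_\sigma$ as the compression to the half-line of a unitary involution $\mathcal A$ of $L^2(\mathbb R)$, the Airy transform, which turns multiplication by $x$ into a second-order differential operator. Dividing $f$ by $x$ then means solving a differential equation, and the vanishing of $f$ at $0$ is what makes the solution decay.

Sections \ref{sec:prelim}--\ref{sec:proof} prove Theorems \ref{thm:main} and \ref{thm:t}; a reader interested only in the conjecture may set $t=1$ there and stop. Theorem~\ref{thm:sign} is proved in Section~\ref{sec:sign}, Theorem~\ref{thm:sharp} in Sections \ref{sec:identities} and \ref{sec:sharp}.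

\section{The Airy transform on the line and on the half-line}\label{sec:prelim}

Fix $\sigma$ and write $A=A_\sigma$, $a^{(k)}(x)=\mathrm{Ai}^{(k)}(x+\sigma)$, $a=a^{(0)}$, $\langle u,v\rangle=\int uv$; the same brackets denote the pairing of a distribution with a test function, and $\|\cdot\|$ is the $L^2$ norm or the operator norm. Functions are real unless stated otherwise. $\mathcal S(\mathbb R)$ is the Schwartz space, and $\mathcal S_+$ is the space of $h\in C^\infty([0,\infty))$ all of whose derivatives decay rapidly, that is, faster than any power. We identify a function on $(0,\infty)$ with its extension by zero when we write $h\mathbf 1_+$.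

We use these standard facts. With $\hat u(k)=\int e^{-ikx}u(x)\,dx$, the Fourier transform of $\mathrm{Ai}$ is $e^{ik^3/3}$. On $\mathbb R$ we have $\mathrm{Ai}^{(k)}(x)=O((1+|x|)^{k/2-1/4})$. As $y\to+\infty$, $\mathrm{Ai}^{(k)}(z+y)$ decays superexponentially, uniformly for $z$ in compact subsets of $\mathbb C$. If $\mathrm{Bi}$ is the second standard solution of $w''=xw$, then $\mathrm{Ai}\,\mathrm{Bi}'-\mathrm{Ai}'\,\mathrm{Bi}=1/\pi$ and
\[
|\mathrm{Ai}|\le c\,e^{-\zeta},\qquad|\mathrm{Bi}|\le c\,e^{\zeta}\quad\text{on }\mathbb R,\qquad \zeta(x)=\tfrac23\max(x,0)^{3/2}.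
\]

\subsection{The transform on the line}
For $u\in\mathcal S(\mathbb R)$ let
\[
(\mathcal Au)(x)=\int_{\mathbb R}\mathrm{Ai}(x+y+\sigma)u(y)\,dy,\qquad\text{so that}\qquad \widehat{\mathcal Au}(k)=e^{i(k^3/3+\sigma k)}\,\hat u(-k).
\]
Hence $\mathcal A$ is continuous on $\mathcal S(\mathbb R)$, preserves the $L^2$ norm, and $\mathcal A^2=I$. By Fubini $\langle\mathcal Au,v\rangle=\langle u,\mathcal Av\rangle$, so duality extends $\mathcal A$ to tempered distributions, again with $\mathcal A^2=I$ and consistently with the unitary extension to $L^2(\mathbb R)$.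

The transform turns multiplication by $x$ into a differential operator. Let
\[
\Lambda u=u''-(y+\sigma)u .
\]
Since $\partial_x^2\mathrm{Ai}(x+y+\sigma)=(x+y+\sigma)\mathrm{Ai}(x+y+\sigma)$, we have $\Lambda\mathcal Av=\mathcal A(yv)$ for $v\in\mathcal S(\mathbb R)$. For a tempered distribution $u$ this gives $\langle\mathcal A\Lambda u,v\rangle=\langle u,\Lambda\mathcal Av\rangle=\langle u,\mathcal A(yv)\rangle=\langle x\,\mathcal Au,v\rangle$, that is,
\begin{equation}\label{eq:intertwine}
\mathcal A\Lambda u=x\,\mathcal Au .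
\end{equation}

\subsection{The operator on the half-line, and a prototype of the argument}
Since $Af=\mathcal A(f\mathbf 1_+)$ on $(0,\infty)$, we have $\|A\|\le1$. The operator $A$ is self-adjoint and Hilbert--Schmidt, because $\iint\mathrm{Ai}(x+y+\sigma)^2dx\,dy=\int_0^\infty s\,\mathrm{Ai}(s+\sigma)^2ds<\infty$. By Cauchy--Schwarz
\begin{equation}\label{eq:smoothing}
|(Af)^{(k)}(x)|\le\|f\|\Big(\int_x^\infty\mathrm{Ai}^{(k)}(z+\sigma)^2dz\Big)^{1/2},
\end{equation}
so $A$ maps $L^2(0,\infty)$ into $\mathcal S_+$. For $h\in L^2(0,\infty)$ the integral $\int_0^\infty\mathrm{Ai}(x+y+\sigma)h(y)\,dy$ converges locally uniformly for $x\in\mathbb C$. On $\mathbb R$ it represents $\mathcal A(h\mathbf 1_+)$, as one sees by approximating $h$ in $L^2$ by functions in $C_c^\infty(0,\infty)$. Thus $\mathcal A(h\mathbf 1_+)$ is an entire function.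

The next lemma is needed throughout. Its proof is also the prototype of the main argument, namely \eqref{eq:mech} with $\alpha=0$.

\begin{lemma}\label{lem:inv}
The spectrum of $A^2$ lies in $[0,1)$. In particular $I-tA^2$ is invertible for all $t\le1$.
\end{lemma}
\begin{proof}
Let $t\le1$ and suppose $f=tA^2f$, $f\in L^2(0,\infty)$. Put $\tilde g=tAf$ and $\varphi=\mathcal A(\tilde g\mathbf 1_+)$. On $(0,\infty)$ we have $\varphi=tA^2f=f$, so $\varphi$ is an entire extension of $f$. Let $G=t\mathcal A(f\mathbf 1_+)$; it equals $\tilde g$ on $(0,\infty)$, and $\mathcal AG=tf\mathbf 1_+$. Subtracting,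
\[
\varphi-tf\mathbf 1_+=\mathcal A(\tilde g\mathbf 1_+-G)=-\mathcal A(G\mathbf 1_-).
\]
Pairing with $\varphi=\mathcal A(\tilde g\mathbf 1_+)$, and using unitarity and disjointness of supports, we find
\[
\int_{-\infty}^0\varphi^2\,dx+(1-t)\int_0^\infty \varphi^2\,dx=-\langle G\mathbf 1_-,\tilde g\mathbf 1_+\rangle=0 .
\]
As $t\le1$, $\varphi=0$ on $(-\infty,0)$; as $\varphi$ is entire, $\varphi\equiv0$ and $f=0$. So $I-tA^2$ is injective, and invertible because $A^2$ is compact. Since $A^2\ge0$ and $\|A^2\|\le1$, the case $t=1$ shows that the spectrum lies in $[0,1)$.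
\end{proof}

\subsection{Kernels and null vectors}
Let $I-tA^2$ be invertible and recall \eqref{eq:notation}. From $C=I+tACA$ we get $R=A+tA(AC)A$. With $a_x(z)=\mathrm{Ai}(x+z+\sigma)$, the map $x\mapsto a_x\in L^2(0,\infty)$ is smooth, so $R$ has the smooth symmetric kernel
\[
R(x,y)=\mathrm{Ai}(x+y+\sigma)+t\langle a_x,ACa_y\rangle=(Ca_y)(x),
\]
and
\begin{equation}\label{eq:S}
S_{kl}=\mathrm{Ai}^{(k+l)}(\sigma)+t\langle a^{(k)},ACa^{(l)}\rangle .
\end{equation}
For $c\in\mathbb R^\alpha$ put $a_c=\sum_{l<\alpha}c_la^{(l)}$ and $f=Ca_c$. Then $f=a_c+tA(ACa_c)\in\mathcal S_+$, and $f=\sum_lc_l\partial_y^lR(\cdot,0)$, so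
\begin{equation}\label{eq:null}
f-tA^2f=a_c,\qquad f^{(k)}(0)=(S_\alpha(t,\sigma)\,c)_k\quad(0\le k<\alpha).
\end{equation}

\section{The case $\alpha=1$ by hand}\label{sec:alpha1}

This section explains the idea; the complete argument, which does not depend on it, is in the next two sections. Let $t=\alpha=1$ and suppose $S_{00}=0$. Then $f=Ca$ satisfies $f-A^2f=a$ and $f(0)=0$. We derive a contradiction, leaving one pairing formal.

\emph{Extension.} Compared with Lemma~\ref{lem:inv} there is a source term $a$. On the line it is the transform of a point mass: $\mathcal A\delta=\mathrm{Ai}(\cdot+\sigma)$. So put $g=(Af)\mathbf 1_++\delta$. On $(0,\infty)$, $\mathcal Ag=A^2f+a=f$, and $\mathcal Ag$ is an entire extension of $f$, again denoted $f$. As before, with $G=\mathcal A(f\mathbf 1_+)$,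
\[
f\mathbf 1_-=f-f\mathbf 1_+=\mathcal A(\delta-G\mathbf 1_-).
\]

\emph{Division.} Pairing this with $f=\mathcal Ag$ is useless now: $\langle\delta,g\rangle$ makes no sense. We need instead a test function whose transform is still tied to $f$, but which is supported in $[0,\infty)$ and vanishes at $0$. By \eqref{eq:intertwine}, if $\Lambda u=g$ then $x\,\mathcal Au=f$, so that $\mathcal Au=f/x$ if $\mathcal Au$ is continuous. Take $u=v\mathbf 1_+$ with
\[
v''-(y+\sigma)v=Af,\qquad v(0)=0,\quad v'(0)=1 .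
\]
The jump of the derivative of $u$ at $0$ produces the $\delta$ in $g$, so $\Lambda u=g$. In general $v$ grows like $\mathrm{Bi}$. The coefficient of $\mathrm{Bi}(y+\sigma)$ in $v$ is found from the Wronskian of $v$ with $a$, since $(v'a-va')'=a\cdot Af$; it is
\[
\pi\Big((v'a-va')(0)+\int_0^\infty a\,Af\,dy\Big)=\pi\Big(\mathrm{Ai}(\sigma)+\int_0^\infty a\,Af\,dy\Big)=\pi\,(\mathcal Ag)(0)=\pi f(0)=0 .
\]
So $f(0)=0$ is exactly the condition for $v$ to decay.

\emph{Pairing.} Formally,
\[
\int_{-\infty}^0\frac{f(x)^2}{x}\,dx=\langle\mathcal A(\delta-G\mathbf 1_-),\mathcal Au\rangle=\langle\delta-G\mathbf 1_-,u\rangle=v(0)-0=0 .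
\]
The integrand on the left is $\le0$. Hence $f=0$ on $(-\infty,0)$, so $f\equiv0$ and $g=\mathcal Af=0$, which is absurd since $g$ contains $\delta$.

For general $\alpha$ the source contributes derivatives of $\delta$ up to order $\alpha-1$, so the test function has to vanish at $0$ to order $\alpha$. Solving $\Lambda u=g$ gains two orders of regularity at the origin, while each division by $x$ uses one order of the zero of $f$. The function $f$ allows $\alpha$ divisions, which gain $2\alpha$ orders: this leads from a $g$ with derivatives of $\delta$ up to order $\alpha-1$ to a $u$ that vanishes to order $\alpha$, so the count balances exactly. The next section carries out the divisions, and Section~\ref{sec:proof} makes the pairing rigorous.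

\section{Dividing by $x$}\label{sec:division}

For $m\ge0$ let $E_m$ be the set of distributions
\[
g=h\mathbf 1_++\sum_{l<m}c_l\delta^{(l)},\qquad h\in\mathcal S_+ ,
\]
and for $m<0$ let $E_m$ be the set of $h\mathbf 1_+$ with $h\in\mathcal S_+$ and $h^{(j)}(0)=0$ for $0\le j<-m$. Thus $E_m\subset E_{m+1}$, and $-m$ measures regularity at the origin. For $v\in\mathcal S(\mathbb R)$, Fubini gives $\langle h\mathbf 1_+,\mathcal Av\rangle=\int v(x)\int_0^\infty\mathrm{Ai}(x+y+\sigma)h(y)\,dy\,dx$, and $\langle\delta^{(l)},\mathcal Av\rangle=(-1)^l(\mathcal Av)^{(l)}(0)=(-1)^l\int\mathrm{Ai}^{(l)}(x+\sigma)v(x)\,dx$. So for $g\in E_m$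
\begin{equation}\label{eq:AE}
(\mathcal Ag)(x)=\int_0^\infty\mathrm{Ai}(x+y+\sigma)h(y)\,dy+\sum_l(-1)^lc_l\,\mathrm{Ai}^{(l)}(x+\sigma).
\end{equation}
This function is entire (the integral converges locally uniformly on $\mathbb C$) and real on $\mathbb R$. It has polynomial growth on $\mathbb R$, since the integral is bounded there by $\sup|\mathrm{Ai}|\,\|h\|_{L^1}$.

\begin{lemma}\label{lem:division}
Let $m\in\mathbb Z$, $g\in E_m$ and $(\mathcal Ag)(0)=0$. Then there is $u\in E_{m-2}$ with $\Lambda u=g$, and hence $\mathcal Au=\mathcal Ag/x$.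
\end{lemma}
\begin{proof}
The last assertion follows from \eqref{eq:intertwine}: $x\,\mathcal Au=\mathcal Ag$, and both transforms are entire functions by \eqref{eq:AE}.

\emph{Reduction to $m\le2$.} Let $m\ge3$ and put $u_1=c_{m-1}\delta^{(m-3)}\in E_{m-2}$. Since $y\delta^{(j)}=-j\delta^{(j-1)}$,
\[
\Lambda u_1=c_{m-1}\big(\delta^{(m-1)}+(m-3)\delta^{(m-4)}-\sigma\delta^{(m-3)}\big)
\]
(the middle term is absent for $m=3$), so $g-\Lambda u_1\in E_{m-1}$. By \eqref{eq:intertwine}, $\mathcal A\Lambda u_1=x\,\mathcal Au_1$ vanishes at $0$, so $g-\Lambda u_1$ satisfies the hypothesis with $m-1$. By induction $g-\Lambda u_1=\Lambda u_2$ with $u_2\in E_{m-3}$, and $u=u_1+u_2\in E_{m-2}$ works.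

\emph{The case $m\le2$.} Write $g=h\mathbf 1_++c_0\delta+c_1\delta'$, where $c_1=0$ if $m\le1$ and $c_0=c_1=0$ if $m\le0$. Let $v\in C^\infty([0,\infty))$ solve
\[
v''-(y+\sigma)v=h\ \text{ on }[0,\infty),\qquad v(0)=c_1,\quad v'(0)=c_0,
\]
and put $u=v\mathbf 1_+$. Then $u''=v''\mathbf 1_++v'(0)\delta+v(0)\delta'$, so $\Lambda u=g$. We have to show that $v$ decays and that it vanishes at $0$ to the right order.

\emph{Decay of $v$.} By \eqref{eq:AE} the hypothesis reads $\int_0^\infty ah+c_0\mathrm{Ai}(\sigma)-c_1\mathrm{Ai}'(\sigma)=0$, that is, $(v'a-va')(0)=-\int_0^\infty ah$. As $(v'a-va')'=ha$,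
\begin{equation}\label{eq:wr}
(v'a-va')(y)=-\int_y^\infty ah .
\end{equation}
Let $b(y)=\mathrm{Bi}(y+\sigma)$, so $ab'-a'b=1/\pi$, and
\[
v_p(y)=-\pi\Big(a(y)\int_0^ybh+b(y)\int_y^\infty ah\Big),\qquad
v_p'(y)=-\pi\Big(a'(y)\int_0^ybh+b'(y)\int_y^\infty ah\Big).
\]
Differentiating once more gives $v_p''=(y+\sigma)v_p-\pi(a'b-ab')h=(y+\sigma)v_p+h$. Moreover $v_p'a-v_pa'=-\pi(ab'-a'b)\int_y^\infty ah=-\int_y^\infty ah$. Write $v=v_p+C_1a+C_2b$. Then $v'a-va'=-\int_y^\infty ah+C_2/\pi$, and \eqref{eq:wr} gives $C_2=0$.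

It remains to bound $v_p$. As $\zeta$ is nondecreasing, $|a(y)b(s)|\le c^2e^{-(\zeta(y+\sigma)-\zeta(s+\sigma))}\le c^2$ for $s\le y$, and likewise $|b(y)a(s)|\le c^2$ for $s\ge y$. Splitting the first integral at $y/2$,
\[
|v_p(y)|\le\pi c^2\Big(e^{-(\zeta(y+\sigma)-\zeta(y/2+\sigma))}\int_0^{y/2}|h|+\int_{y/2}^\infty|h|+\int_y^\infty|h|\Big),
\]
which decays rapidly. So $v=v_p+C_1a$ decays rapidly, and so does $v''=(y+\sigma)v+h$. Then $v'$ has a limit at $+\infty$; it is $0$ because $v\to0$, and $v'=-\int_y^\infty v''$ decays rapidly. The higher derivatives follow by differentiating the equation, so $v\in\mathcal S_+$.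

\emph{Order at $0$.} If $m=2$, then $u\in E_0$. If $m=1$, then $v(0)=c_1=0$ and $u\in E_{-1}$. If $m\le0$, then $v(0)=v'(0)=0$, and
\[
v^{(j+2)}(0)=\sigma v^{(j)}(0)+j\,v^{(j-1)}(0)+h^{(j)}(0)
\]
gives successively $v^{(j+2)}(0)=0$ for $0\le j<-m$. So $u\in E_{m-2}$.
\end{proof}

\section{The integral identity, and invertibility}\label{sec:proof}

\begin{proposition}\label{prop:identity}
Let $I-tA^2$ be invertible, $c\in\mathbb R^\alpha$ and $S_\alpha(t,\sigma)c=0$. Then $f=Ca_c$ extends to an entire function, real on $\mathbb R$, with $f^{(k)}(0)=0$ for $0\le k<\alpha$; the function $f(x)^2x^{-\alpha}$ is integrable on $\mathbb R$, and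
\begin{equation}\label{eq:identity}
\int_{-\infty}^0\frac{f(x)^2}{x^\alpha}\,dx+(1-t)\int_0^\infty\frac{f(x)^2}{x^\alpha}\,dx=0 .
\end{equation}
If $f\equiv0$, then $c=0$.
\end{proposition}

\begin{proof}
\textbf{Step 1: extension.} Put $\tilde g=tAf\in\mathcal S_+$ and
\[
\delta_c=\sum_{l<\alpha}(-1)^lc_l\delta^{(l)},\qquad g=\tilde g\mathbf 1_++\delta_c\in E_\alpha .
\]
By \eqref{eq:AE} and \eqref{eq:null}, $\mathcal Ag=A\tilde g+a_c=tA^2f+a_c=f$ on $(0,\infty)$. So $\mathcal Ag$ is an entire extension of $f$, again denoted $f$, of polynomial growth on $\mathbb R$. By \eqref{eq:null}, $f^{(k)}(0)=0$ for $k<\alpha$. If $f\equiv0$, then $g=\mathcal A\mathcal Ag=0$; restricting to $(0,\infty)$ gives $\tilde g=0$, so $\delta_c=0$ and $c=0$. This is the last assertion.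

Let $f_+=f\mathbf 1_+$ and $G=t\mathcal Af_+\in L^2(\mathbb R)$. Then $G=\tilde g$ on $(0,\infty)$ and $\mathcal AG=tf_+$. Since $g=G-G\mathbf 1_-+\delta_c$, applying $\mathcal A$ gives, as tempered distributions,
\begin{equation}\label{eq:glue}
f-tf_+=\mathcal A(\delta_c-G\mathbf 1_-).
\end{equation}

\textbf{Step 2: division.} For $0\le j\le\alpha$ let $f_j(x)=f(x)/x^j$. These functions are entire, and $f_j(0)=0$ for $j<\alpha$. Starting from $g_0=g\in E_\alpha$, $\mathcal Ag_0=f_0$, we apply Lemma~\ref{lem:division} $\alpha$ times and obtain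
\[
g_j\in E_{\alpha-2j},\quad\mathcal Ag_j=f_j\quad(0\le j\le\alpha),\qquad\Lambda g_{j+1}=g_j\quad(0\le j<\alpha).
\]
Put $u=g_\alpha\in E_{-\alpha}$. So $u=v\mathbf 1_+$ with $v\in\mathcal S_+$, $v^{(j)}(0)=0$ for $j<\alpha$, and $\Lambda^{\alpha-j}u=g_j$. Because of the vanishing at $0$, the distributional derivatives of $u$ up to order $\alpha$ are the functions $u^{(j)}=v^{(j)}\mathbf 1_+$.

\textbf{Step 3: pairing with a smoothed test function.} We want to pair \eqref{eq:glue} with $\mathcal Au$. As $u$ need not be smooth at $0$, we move it to the right and smooth it. Let $\rho_\varepsilon\ge0$, $0<\varepsilon<1$, be a standard mollifier supported in $[-\varepsilon,\varepsilon]$, and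
\[
u_\varepsilon=\rho_\varepsilon*u(\cdot-2\varepsilon)\in\mathcal S(\mathbb R),\qquad\operatorname{supp}u_\varepsilon\subset[\varepsilon,\infty).
\]
For every $m\ge0$ and $j\le\alpha$,
\begin{equation}\label{eq:conv}
(1+|y|)^m\,\partial^ju_\varepsilon\to(1+|y|)^m\,u^{(j)}\quad\text{in }L^2(\mathbb R)\ \text{ as }\varepsilon\to0 .
\end{equation}
Indeed $\partial^ju_\varepsilon(y)$ is an average of $u^{(j)}(y-s)$ over $s\in[\varepsilon,3\varepsilon]$. So the difference $\partial^ju_\varepsilon-u^{(j)}$ is $0$ for $y<0$, at most $2\sup|v^{(j)}|$ for $0\le y\le3\varepsilon$, and at most $3\varepsilon\sup_{[y-3\varepsilon,y]}|v^{(j+1)}|$ for $y>3\varepsilon$; its squared weighted norm is $O(\varepsilon)+O(\varepsilon^2)$.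

By \eqref{eq:glue}, $\mathcal A^2=I$ and the supports, $\langle f-tf_+,\mathcal Au_\varepsilon\rangle=\langle\delta_c-G\mathbf 1_-,u_\varepsilon\rangle=0$. The function $f$ may grow, so we distribute the powers of $x$ evenly before letting $\varepsilon\to0$. Let $p=\lfloor\alpha/2\rfloor$. As $f=x^pf_p$ and $x^p\mathcal Au_\varepsilon=\mathcal A\Lambda^pu_\varepsilon$ by \eqref{eq:intertwine},
\begin{equation}\label{eq:pre}
\int_{\mathbb R}(1-t\mathbf 1_+)\,f_p\,\mathcal A(\Lambda^pu_\varepsilon)\,dx=0 .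
\end{equation}
Here $\Lambda^p$ has polynomial coefficients and order $2p\le\alpha$. By \eqref{eq:conv}, $\Lambda^pu_\varepsilon\to\Lambda^pu=g_{\alpha-p}$ in $L^2$, so $\mathcal A\Lambda^pu_\varepsilon\to f_{\alpha-p}$ in $L^2$. The limit of \eqref{eq:pre} should be
\begin{equation}\label{eq:limit}
\int_{\mathbb R}(1-t\mathbf 1_+)\,f_p\,f_{\alpha-p}\,dx=0,
\end{equation}
which is \eqref{eq:identity}, as $f_pf_{\alpha-p}=f^2x^{-\alpha}$. We justify the limit.

\emph{Even $\alpha=2p$.} Then $g_p\in E_0\subset L^2$, so $f_p=\mathcal Ag_p\in L^2$, and $L^2$ convergence of the other factor suffices.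

\emph{Odd $\alpha=2p+1$.} Now $g_p\in E_1$, so $f_p$ is the sum of an $L^2$ function and a multiple of $\mathrm{Ai}(x+\sigma)=O((1+|x|)^{-1/4})$. It need not be in $L^2$, but $(1+|x|)^{-1/2}f_p\in L^2$. So we need the convergence of $\mathcal A(\Lambda^pu_\varepsilon)$ with the weight $(1+|x|)^{1/2}$. Let $\omega\in\mathcal S(\mathbb R)$ be supported in $[0,\infty)$. By \eqref{eq:intertwine} and unitarity
\[
\int_{\mathbb R}x(\mathcal A\omega)^2dx=\langle\mathcal A\Lambda\omega,\mathcal A\omega\rangle=\langle\Lambda\omega,\omega\rangle=-\|\omega'\|^2-\int(y+\sigma)\omega^2dy .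
\]
For $x>0$ we have $|\mathcal A\omega(x)|^2\le\|\omega\|^2\int_x^\infty\mathrm{Ai}(z+\sigma)^2dz$, whence $\int_0^\infty x(\mathcal A\omega)^2dx\le c_\sigma\|\omega\|^2$ with $c_\sigma=\frac12\int_0^\infty z^2\mathrm{Ai}(z+\sigma)^2dz$. Together,
\[
\int_{\mathbb R}|x|(\mathcal A\omega)^2dx=-\int_{\mathbb R}x(\mathcal A\omega)^2dx+2\int_0^\infty x(\mathcal A\omega)^2dx\le\|\omega'\|^2+\int(y+\sigma)\omega^2dy+2c_\sigma\|\omega\|^2 .
\]
Let $w_\varepsilon=\Lambda^pu_\varepsilon$. Since $w_\varepsilon'$ involves at most $2p+1=\alpha$ derivatives of $u_\varepsilon$, \eqref{eq:conv} shows that $w_\varepsilon'$ and $(1+|y|)^{1/2}w_\varepsilon$ converge in $L^2$. Applying the last estimate to $\omega=w_\varepsilon-w_{\varepsilon'}$, we see that $(1+|x|)^{1/2}\mathcal Aw_\varepsilon$ is Cauchy in $L^2$ as $\varepsilon\to0$. Its limit must be $(1+|x|)^{1/2}f_{p+1}$, because $\mathcal Aw_\varepsilon\to f_{p+1}$ in $L^2$. So \eqref{eq:limit} follows from \eqref{eq:pre}.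

In both cases we have also seen that $f^2x^{-\alpha}=f_pf_{\alpha-p}$ is integrable, being a product of two $L^2$ functions.
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:t} and \ref{thm:main}]
Invertibility of $I-tA^2$ for $t\le1$ is Lemma~\ref{lem:inv}. Let $S_\alpha(t,\sigma)c=0$; since the matrix is real we may take $c$ real. If $\alpha$ is even and $t\le1$, both terms of \eqref{eq:identity} are $\ge0$. If $\alpha$ is odd and $t\ge1$, the first term is $\le0$ because $x^{-\alpha}<0$ on $(-\infty,0)$, and the second is $\le0$ because $1-t\le0$. In either case both terms vanish. So the first one gives $f=0$ on $(-\infty,0)$, hence $f\equiv0$, and $c=0$ by Proposition~\ref{prop:identity}. This proves Theorem~\ref{thm:t}. For $t=1$ both parities are covered, which is Theorem~\ref{thm:main}.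
\end{proof}

For odd $\alpha$ and $t<1$ the two terms in \eqref{eq:identity} have opposite signs, and the identity gives no conclusion; by Theorem~\ref{thm:sharp}(a) invertibility indeed fails for infinitely many $\sigma$.

\section{The signature}\label{sec:sign}

For a given $t$ let $\Delta_n=\Delta_n(\sigma)=\det S_n(t,\sigma)$ and $\Delta_0=1$. By the superexponential decay of $\mathrm{Ai}^{(k)}(z+y)$, the maps $\sigma\mapsto A_\sigma$ and $\sigma\mapsto a^{(k)}$ are entire with values in the Hilbert--Schmidt operators and in (complex) $L^2(0,\infty)$. So by \eqref{eq:S} the entries $S_{kl}$ are real-analytic in $\sigma$ wherever $I-tA_\sigma^2$ is invertible. Also $\|A_\sigma\|\to0$ as $\sigma\to+\infty$, so for each $t$ they are defined for large $\sigma$.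

\begin{lemma}\label{lem:large}
For fixed $t\in\mathbb R$ and $n\ge1$ we have $\operatorname{sgn}\Delta_n(\sigma)=(-1)^{n(n-1)/2}$ for all sufficiently large $\sigma$.
\end{lemma}
\begin{proof}
For large $\sigma$ the matrix is close to its value at $t=0$, a Hankel matrix of Airy derivatives, which we first evaluate by steepest descent. Put $p=\sqrt\sigma+i\tau$ in $\mathrm{Ai}^{(m)}(\sigma)=\frac1{2\pi i}\int(-p)^me^{p^3/3-\sigma p}dp$. Since $p^3/3-\sigma p=-\frac23\sigma^{3/2}-\sqrt\sigma\,\tau^2-i\tau^3/3$,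
\[
\mathrm{Ai}^{(m)}(\sigma)=\frac{e^{-\frac23\sigma^{3/2}}}{2\pi}\int_{\mathbb R}(-\sqrt\sigma-i\tau)^me^{-\sqrt\sigma\,\tau^2-i\tau^3/3}d\tau .
\]
The powers $(-\sqrt\sigma-i\tau)^k$ arise from the powers $\tau^j$, $j\le k$, by a lower triangular matrix with diagonal entries $(-i)^k$. Applying it to rows and columns we may replace $(-\sqrt\sigma-i\tau)^{k+l}$ by $\tau^{k+l}$ in the Hankel determinant at the cost of the factor $(-i)^{n(n-1)}=(-1)^{n(n-1)/2}$. With $\tau=\sigma^{-1/4}s$,
\[
\det\big(\mathrm{Ai}^{(k+l)}(\sigma)\big)_{k,l<n}=(-1)^{n(n-1)/2}\,\frac{e^{-\frac23n\sigma^{3/2}}}{(2\pi)^n}\,\sigma^{-n^2/4}\det\Big(\int_{\mathbb R}s^{k+l}e^{-s^2-is^3\sigma^{-3/4}/3}ds\Big)_{k,l<n}.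
\]
The last determinant tends to $\det(\int s^{k+l}e^{-s^2}ds)$, the Gram determinant of $1,s,\dots,s^{n-1}$ in $L^2(e^{-s^2}ds)$, which is positive.

Next, $\|a^{(k)}\|^2=\int_\sigma^\infty\mathrm{Ai}^{(k)}(x)^2dx$ and $\|A\|^2\le\int_\sigma^\infty(x-\sigma)\mathrm{Ai}(x)^2dx$. As $\mathrm{Ai}^{(k)}(x)=O(x^ke^{-\frac23x^{3/2}})$ for $x\to+\infty$, both $\|a^{(k)}\|$ and $\|A\|$ are $O(\sigma^Ne^{-\frac23\sigma^{3/2}})$ for some $N$, and $\|C\|\le2$ for large $\sigma$. So the second term in \eqref{eq:S} is $O(\sigma^{N}e^{-2\sigma^{3/2}})$ for some $N$, while the first is $O(\sigma^Ne^{-\frac23\sigma^{3/2}})$. The second terms change the determinant by $O(\sigma^{N'}e^{-\frac23(n+2)\sigma^{3/2}})$, which is of lower order than the main term.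
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:sign}]
Recall Jacobi's theorem: if the leading principal minors $D_1,\dots,D_\alpha$ of a real symmetric matrix are nonzero and $D_0=1$, the numbers of positive and of negative eigenvalues are the numbers of positive and of negative ratios $D_k/D_{k-1}$, $1\le k\le\alpha$.

Let $t=1$. All $\Delta_n$ are continuous on $\mathbb R$ and have no zero by Theorem~\ref{thm:main}, so by Lemma~\ref{lem:large} $\operatorname{sgn}\Delta_n=(-1)^{n(n-1)/2}$ for all $\sigma$. The ratio $\Delta_k/\Delta_{k-1}$ has sign $(-1)^{k-1}$. It is positive for odd $k$ and negative for even $k$, which gives the signature.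

Let $\alpha$ be even and $t\le1$. Now $\Delta_n$ for odd $n<\alpha$ may vanish, but $S_\alpha(t,\sigma)$ is defined and nonsingular for all $\sigma$ by Theorem~\ref{thm:t}. So its eigenvalues, being continuous in $\sigma$, do not change sign, and its signature is that for large $\sigma$. There all minors are nonzero, and Lemma~\ref{lem:large} with Jacobi's theorem gives the same count.
\end{proof}

\section{How the matrix depends on $\sigma$}\label{sec:identities}

To find zeros of $\Delta_n$ for odd $n$ and $t<1$ we use a Sturm-type argument, which needs a first-order relation between $\Delta_{n+1}$, $\Delta_n$ and $\Delta_{n-1}$. For $t=0$ and $n=1$ the relation is the one behind \eqref{eq:t0}: $\Delta_2'=\Delta_1^2$. For $t<1$ and general $n\ge1$ it will be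
\[
(\Delta_{n+1}/\Delta_{n-1})'=n(\Delta_n/\Delta_{n-1})^2\qquad\text{where }\Delta_{n-1}\ne0.
\]
Three structures produce it: the kernel $R(x,y)$ is a function of $x+y$ up to rank two, its $\sigma$-derivative is $\partial_xR$ up to rank one, and $R$ commutes with a differential operator. We derive them in this order. For $n=1$ they also express $\Delta_2$ through a Fredholm determinant, which is what we need for $t>1$.

\subsection{Three structures}
In this subsection $t$ is any real number and $\sigma$ is such that $I-tA_\sigma^2$ is invertible. Let $D=d/dx$, let $e(f)=f(0)$, and write $(u\otimes v)f=u\langle v,f\rangle$, $(u\otimes e)f=u\,f(0)$. Let $A'$ be the operator with kernel $\mathrm{Ai}'(x+y+\sigma)$. Put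
\[
T=C-I=tACA,\qquad r=Ca=R(\cdot,0),\qquad s=tACa=T(\cdot,0),\qquad\theta_k=s^{(k)}(0).
\]
The operator $T$ has the smooth symmetric kernel $T(x,y)=t\langle a_x,Ca_y\rangle$. We have $tAr=s$, $a+As=a+tA^2Ca=r$, $e\circ A=\langle a,\cdot\rangle$ and $e\circ C=e+\langle s,\cdot\rangle$; we write $u\otimes(e+s)$ for $u\otimes e+u\otimes s$. All operators below act on $\mathcal S_+$, which $A$ and $C$ preserve.

Differentiating under the integral, and integrating by parts, we get $DA=A'$ and $AD=-a\otimes e-A'$. Hence $AA'=(AD)A=-a\otimes a-A'A$, so that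
\[
\partial_\sigma A^2=A'A+AA'=-a\otimes a,\qquad[D,A^2]=A'A+A(a\otimes e+A')=-a\otimes a+Aa\otimes e .
\]
The first identity holds on $L^2(0,\infty)$ too, since both sides are bounded and $\mathcal S_+$ is dense. Since $[D,C]=tC[D,A^2]C$,
\[
[D,T]=[D,C]=-t\,r\otimes r+s\otimes(e+s),
\]
and, since $DA+AD=-a\otimes e$,
\[
DR+RD=(DA+AD)C-A[D,C]=-(a+As)\otimes(e+s)+tAr\otimes r=-r\otimes(e+s)+s\otimes r .
\]
By parts, $TDf=-s f(0)-\int\partial_yT(\cdot,y)f(y)\,dy$ and $RDf=-rf(0)-\int\partial_yR(\cdot,y)f(y)\,dy$. The terms with $e$ cancel, and comparing kernels gives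
\begin{equation}\label{eq:disp}
(\partial_x+\partial_y)T=-t\,r(x)r(y)+s(x)s(y),\qquad(\partial_x-\partial_y)R=s(x)r(y)-r(x)s(y).
\end{equation}
For the $\sigma$-derivatives, $\partial_\sigma T=\partial_\sigma C=tC(\partial_\sigma A^2)C=-t\,r\otimes r$ and $\partial_\sigma R=A'C-tAr\otimes r=DR-s\otimes r$. The kernels of $T$ and $R$ are jointly smooth in $(x,y,\sigma)$, because $a_x$ is smooth in $(x,\sigma)$ with values in $L^2(0,\infty)$ and $A$, $C$ are smooth in $\sigma$; so these identities hold for kernels as well. Taking derivatives at $x=y=0$, where $r^{(l)}(0)=S_{0l}$, we obtain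
\begin{equation}\label{eq:Srel}
S_{k+1,l}-S_{k,l+1}=\theta_kS_{0l}-S_{k0}\theta_l,\qquad\partial_\sigma S_{kl}=S_{k+1,l}-\theta_kS_{0l},
\end{equation}
\begin{equation}\label{eq:theta}
\theta_0=T(0,0)=t\langle a,Ca\rangle,\qquad\partial_\sigma\theta_0=-t\,S_{00}^2 .
\end{equation}
Let $F(\sigma)=\det(I-tA_\sigma^2)$ be the Fredholm determinant. Since $A_\sigma$ is entire in $\sigma$ in Hilbert--Schmidt norm, $A_\sigma^2$ is entire in trace norm. So $F$ is entire, and where $F\ne0$
\begin{equation}\label{eq:F}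
\frac{F'}{F}=-t\operatorname{tr}(C\,\partial_\sigma A^2)=t\langle a,Ca\rangle=\theta_0 .
\end{equation}

For the third structure let $L=DxD-x(x+\sigma)$. We compute
\[
L_x\mathrm{Ai}(x+y+\sigma)=\mathrm{Ai}'+x(x+y+\sigma)\mathrm{Ai}-x(x+\sigma)\mathrm{Ai}=\mathrm{Ai}'(x+y+\sigma)+xy\,\mathrm{Ai}(x+y+\sigma),
\]
which is symmetric in $x$ and $y$. The boundary terms from integrating $L_y$ by parts vanish because of the factor $y$ in $\partial_yy\partial_y$. So $LA=AL$ on $\mathcal S_+$; then $CL=CL(I-tA^2)C=C(I-tA^2)LC=LC$, and $L$ commutes with $R=AC$. Integrating by parts again, we get $L_xR(x,y)=L_yR(x,y)$. Since $L=x\partial^2+\partial-x^2-\sigma x$, applying $\partial_x^k\partial_y^l$ at $0$ gives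
\begin{equation}\label{eq:comm}
\begin{aligned}
&(k+1)S_{k+1,l}-\sigma k\,S_{k-1,l}-k(k-1)S_{k-2,l}\\
&\qquad=(l+1)S_{k,l+1}-\sigma l\,S_{k,l-1}-l(l-1)S_{k,l-2},
\end{aligned}
\end{equation}
where terms with a zero coefficient are omitted.

\subsection{The cases $n=1$ and $n\ge2$}

\begin{lemma}\label{lem:two}
Let $t\in\mathbb R$ and $q=S_{00}$. Where $I-tA_\sigma^2$ is invertible,
\[
q''=\sigma q+2tq^3,\qquad\Delta_2=\sigma q^2+tq^4-q'^2=-\langle a,Ca\rangle,\qquad\Delta_2'=q^2,\qquad t\Delta_2=-F'/F .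
\]
\end{lemma}
\begin{proof}
Let $w=S_{10}$ and $\theta=\theta_0$. The first relation of \eqref{eq:disp} at $x=y=0$ gives $2\theta_1=\theta^2-tq^2$. By \eqref{eq:Srel} with $(k,l)=(1,0)$, $S_{20}=S_{11}+\theta_1q-w\theta$, and by \eqref{eq:comm} with $(k,l)=(1,0)$, $2S_{20}-\sigma q=S_{11}$. Eliminating $S_{20}$ and $\theta_1$,
\[
S_{11}=\sigma q-2\theta_1q+2w\theta=\sigma q+tq^3-\theta^2q+2w\theta .
\]
By \eqref{eq:Srel}, $q'=w-\theta q$ and $w'=\partial_\sigma S_{01}=S_{11}-\theta w$. With $\theta'=-tq^2$,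
\[
q''=S_{11}-\theta w+tq^3-\theta(w-\theta q)=\sigma q+2tq^3 .
\]
Moreover $\Delta_2=qS_{11}-w^2=\sigma q^2+tq^4-(w-\theta q)^2=\sigma q^2+tq^4-q'^2$, and so
\[
\Delta_2'=q^2+2q'(\sigma q+2tq^3-q'')=q^2 .
\]
Hence $(t\Delta_2+\theta_0)'=0$. The admissible $\sigma$ may form several intervals when $t>1$. But $A_\sigma^2$ is an entire function of $\sigma\in\mathbb C$ with compact values, and $I-tA_\sigma^2$ is invertible for large real $\sigma$. So by the analytic Fredholm theorem its inverse is meromorphic on $\mathbb C$, and $t\Delta_2+\theta_0$ is meromorphic as well (with $\langle\cdot,\cdot\rangle$ bilinear). Therefore it is one constant. As $S_{kl}\to0$ and $\theta_0\to0$ for $\sigma\to+\infty$, the constant is $0$. With \eqref{eq:theta} and \eqref{eq:F} this gives $t\Delta_2=-\theta_0=-t\langle a,Ca\rangle=-F'/F$. For $t\ne0$ we divide by $t$ to get $\Delta_2=-\langle a,Ca\rangle$; for $t=0$ this is \eqref{eq:t0}.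
\end{proof}

\begin{remark}
If $t\le1$, then $C$ is positive definite by Lemma~\ref{lem:inv}, so Lemma~\ref{lem:two} shows directly that $\Delta_2<0$. This is Theorem~\ref{thm:t} for $\alpha=2$, obtained without Proposition~\ref{prop:identity}.
\end{remark}

\begin{lemma}\label{lem:bilinear}
Let $t<1$ and $n\ge2$. Then $\Delta_{n+1}'\Delta_{n-1}-\Delta_{n+1}\Delta_{n-1}'=n\Delta_n^2$ for all $\sigma\in\mathbb R$.
\end{lemma}
\begin{proof}
\emph{Removing the derivatives.} For $k\ge1$ let $\widehat\Delta_k$ be the determinant with rows $0,\dots,k-2,k$ and columns $0,\dots,k-1$ of $(S_{ij})$. By \eqref{eq:Srel} the derivative of row $i$ is row $i+1$ minus $\theta_i$ times row $0$. Differentiating $\Delta_k$ row by row, the first part contributes only for $i=k-1$ and the second only for $i=0$, since otherwise two rows are proportional. So $\Delta_k'=\widehat\Delta_k-\theta_0\Delta_k$. The terms with $\theta_0$ cancel in the assertion, which becomes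
\begin{equation}\label{eq:hat}
\widehat\Delta_{n+1}\Delta_{n-1}-\Delta_{n+1}\widehat\Delta_{n-1}=n\Delta_n^2 .
\end{equation}
As $t<1$, the $\Delta_k$ and $\widehat\Delta_k$ are real-analytic on all of $\mathbb R$, and the $\Delta_k$ are not identically zero by Lemma~\ref{lem:large}. So by continuity it suffices to prove \eqref{eq:hat} at those $\sigma$ where $\Delta_1,\dots,\Delta_{n+1}\ne0$.

\emph{Orthogonal polynomials.} On $\mathbb R[\xi]$ define the symmetric bilinear form $b$ by $b(\xi^k,\xi^l)=S_{kl}$, the linear functionals $\ell$ and $\theta$ by $\ell(P)=b(P,1)$ and $\theta(\xi^k)=\theta_k$, and the operator $\mu=\xi^2\partial+\xi-\sigma\partial-\partial^2$ with $\partial=d/d\xi$. Then $\mu\xi^k=(k+1)\xi^{k+1}-\sigma k\xi^{k-1}-k(k-1)\xi^{k-2}$, so \eqref{eq:comm} and the first relation of \eqref{eq:Srel} say that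
\begin{equation}\label{eq:b}
b(\mu P,Q)=b(P,\mu Q),\qquad b(\xi P,Q)=b(P,\xi Q)+\theta(P)\ell(Q)-\ell(P)\theta(Q),
\end{equation}
and $[\mu,\xi]=\xi^2-\sigma-2\partial$. The idea is to evaluate one matrix element of this commutator in two ways.

Let $\pi_k=\xi^k+d_k\xi^{k-1}+\cdots$ ($0\le k\le n+1$, $d_0=0$) be the monic polynomial of degree $k$ that is $b$-orthogonal to all polynomials of degree $<k$. It exists since $\Delta_k\neq0$, and Cramer's rule for $\sum_{j<k}x_jS_{ji}=-S_{ki}$ ($i<k$) gives $d_k=-\widehat\Delta_k/\Delta_k$ for $k\ge1$. Let $\eta_k=b(\pi_k,\pi_k)=\Delta_{k+1}/\Delta_k\ne0$ and $\kappa_k=d_k-d_{k+1}$ for $k\le n$. We need the following.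
\begin{itemize}
\item[(i)] $\ell(\pi_k)=0$ for $k\ge1$, and $\ell(1)=\eta_0$.
\item[(ii)] For $k\le n$, $\mu\pi_k=(k+1)\pi_{k+1}+\beta_k\pi_k+\gamma_k\pi_{k-1}$, where $\beta_k=kd_k-(k+1)d_{k+1}$ and $\gamma_k\eta_{k-1}=k\eta_k$ for $k\ge1$, and the last term is absent for $k=0$. Indeed, for $j<k-1$ we have $b(\mu\pi_k,\pi_j)=b(\pi_k,\mu\pi_j)=0$ by degree; the coefficient of $\xi^k$ in $\mu\pi_k$ is $kd_k$; and $\gamma_k\eta_{k-1}=b(\pi_k,\mu\pi_{k-1})=k\eta_k$.
\item[(iii)] $b(\xi\pi_k,\pi_k)=\kappa_k\eta_k$ for $k\le n$, because $\xi\pi_k-\pi_{k+1}=\kappa_k\xi^k+\cdots$.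
\item[(iv)] By \eqref{eq:b}, (i) and $n\ge2$: $b(\xi\pi_n,\pi_{n-1})=b(\pi_n,\xi\pi_{n-1})=\eta_n$; $b(\xi\pi_n,\pi_k)=0$ for $1\le k\le n-2$; and $b(\xi\pi_n,1)=b(\pi_n,\xi)+\theta(\pi_n)\eta_0=\theta(\pi_n)\eta_0$.
\end{itemize}
Put $\nu=\eta_1\theta(\pi_2)$ if $n=2$ and $\nu=0$ if $n\ge3$, and let $X=b([\mu,\xi]\pi_n,\pi_{n-1})$.

\emph{First evaluation.} By \eqref{eq:b}, (ii), (iii) and (iv),
\[
b(\mu\xi\pi_n,\pi_{n-1})=b(\xi\pi_n,\,n\pi_n+\beta_{n-1}\pi_{n-1}+\gamma_{n-1}\pi_{n-2})=n\kappa_n\eta_n+\beta_{n-1}\eta_n+\nu ;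
\]
for $n=2$ the last term is $\gamma_1\theta(\pi_2)\eta_0=\theta(\pi_2)\eta_1$. Next, $\ell(\pi_{n-1})=0$ and $\ell(\mu\pi_n)=b(\pi_n,\mu1)=b(\pi_n,\xi)=0$. So
\[
b(\xi\mu\pi_n,\pi_{n-1})=b(\mu\pi_n,\xi\pi_{n-1})=\beta_n\eta_n+\gamma_n\kappa_{n-1}\eta_{n-1}=\beta_n\eta_n+n\kappa_{n-1}\eta_n .
\]
Therefore $X=\eta_n\big[n(\kappa_n-\kappa_{n-1})+\beta_{n-1}-\beta_n\big]+\nu$. Here $n(\kappa_n-\kappa_{n-1})=2nd_n-nd_{n+1}-nd_{n-1}$ and $\beta_{n-1}-\beta_n=(n-1)d_{n-1}-2nd_n+(n+1)d_{n+1}$, so
\[
X=\eta_n(d_{n+1}-d_{n-1})+\nu .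
\]

\emph{Second evaluation.} We use $[\mu,\xi]=\xi^2-\sigma-2\partial$. By \eqref{eq:b}, $\ell(\pi_{n-1})=0$ and $\ell(\xi\pi_n)=\theta(\pi_n)\eta_0$,
\[
b(\xi^2\pi_n,\pi_{n-1})=b(\xi\pi_n,\xi\pi_{n-1})-\theta(\pi_n)\theta(\pi_{n-1})\eta_0 .
\]
Write $\xi\pi_{n-1}=\pi_n+\kappa_{n-1}\pi_{n-1}+\sum_{k\le n-2}c_k\pi_k$. By (iii) and (iv), only $c_0$ matters among the $c_k$:
\[
b(\xi\pi_n,\xi\pi_{n-1})=\kappa_n\eta_n+\kappa_{n-1}\eta_n+c_0\,\theta(\pi_n)\eta_0 .
\]
From $c_0\eta_0=b(\xi\pi_{n-1},1)=b(\pi_{n-1},\xi)+\theta(\pi_{n-1})\eta_0$ we get $c_0=\theta(\pi_{n-1})$ if $n\ge3$, and $c_0=\theta(\pi_1)+\eta_1/\eta_0$ if $n=2$. In both cases $b(\xi^2\pi_n,\pi_{n-1})=\eta_n(\kappa_n+\kappa_{n-1})+\nu=\eta_n(d_{n-1}-d_{n+1})+\nu$. Since $b(\pi_n,\pi_{n-1})=0$ and $b(\partial\pi_n,\pi_{n-1})=n\eta_{n-1}$,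
\[
X=\eta_n(d_{n-1}-d_{n+1})+\nu-2n\eta_{n-1}.
\]

\emph{Comparison.} The two results give $\eta_n(d_{n-1}-d_{n+1})=n\eta_{n-1}$, that is,
\[
\frac{\Delta_{n+1}}{\Delta_n}\Big(\frac{\widehat\Delta_{n+1}}{\Delta_{n+1}}-\frac{\widehat\Delta_{n-1}}{\Delta_{n-1}}\Big)=n\,\frac{\Delta_n}{\Delta_{n-1}} .
\]
Multiplying by $\Delta_n\Delta_{n-1}$ yields \eqref{eq:hat}.
\end{proof}

\section{Singular points for $t\ne1$}\label{sec:sharp}

\begin{proof}[Proof of Theorem \ref{thm:sharp}\textup{(a)}]
Let $t<1$. Then $I-tA_\sigma^2$ is invertible for all $\sigma$. By Lemma~\ref{lem:large} and analyticity, the zeros of each $\Delta_n$ are isolated and bounded above; so if there are infinitely many, they tend to $-\infty$. We treat $\alpha=1$ directly and then pass from $\alpha$ to $\alpha+2$.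

\emph{$\alpha=1$.} The function $q=S_{00}=\Delta_1$ is not identically zero and satisfies $q''=(\sigma+2tq^2)q$ by Lemma~\ref{lem:two}. For $\sigma\to-\infty$ we expect oscillation unless $q^2$ becomes comparable to $|\sigma|$, and the restriction $t<1$ prevents this on average. Indeed, by Lemma~\ref{lem:two} and $\Delta_2\to0$ at $+\infty$,
\[
\int_\sigma^\infty q^2=-\Delta_2(\sigma)=\langle a,Ca\rangle\le\|C\|\int_\sigma^\infty\mathrm{Ai}^2,\qquad\|C\|\le\max\big(1,(1-t)^{-1}\big),
\]
where the bound on $\|C\|$ comes from Lemma~\ref{lem:inv}. By \eqref{eq:t0}, $\int_\sigma^\infty\mathrm{Ai}^2=\mathrm{Ai}'(\sigma)^2-\sigma\mathrm{Ai}(\sigma)^2=O(|\sigma|^{1/2})$ as $\sigma\to-\infty$. As a nontrivial solution of the linear equation $z''=(\sigma+2tq^2)z$, $q$ never vanishes together with $q'$. Write $q=\rho\sin\vartheta$, $q'=\rho\cos\vartheta$ with $\rho>0$ and $\vartheta$ smooth. For $\sigma\le-1$,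
\[
\vartheta'=\frac{q'^2-qq''}{\rho^2}=\cos^2\vartheta-(\sigma+2tq^2)\sin^2\vartheta\ge1-2t_+q^2,\qquad t_+=\max(t,0).
\]
Integrating, $\vartheta(-1)-\vartheta(\sigma_1)\ge|\sigma_1|-1-O(|\sigma_1|^{1/2})\to\infty$ as $\sigma_1\to-\infty$. So $\vartheta$ takes infinitely many values in $\pi\mathbb Z$, and $q$ has infinitely many zeros.

\emph{From $n-1$ to $n+1$, $n\ge2$ even.} Suppose $\Delta_{n-1}$ has infinitely many zeros. By Theorem~\ref{thm:t}, $\Delta_n$ has none, so Lemma~\ref{lem:bilinear} gives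
\[
\Delta_{n+1}'\Delta_{n-1}-\Delta_{n+1}\Delta_{n-1}'=n\Delta_n^2>0\quad\text{on }\mathbb R .
\]
Let $x<y$ be consecutive zeros of $\Delta_{n-1}$. At these points the inequality forces $\Delta_{n+1}\ne0$. If $\Delta_{n+1}$ had no zero in $(x,y)$, then $\Delta_{n-1}/\Delta_{n+1}$ would be smooth on $[x,y]$, vanish at both ends, and have the derivative $-n\Delta_n^2/\Delta_{n+1}^2<0$, a contradiction. So $\Delta_{n+1}$ has infinitely many zeros.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:sharp}\textup{(b)}]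
Let $t>1$. By Lemma~\ref{lem:two}, $\Delta_2=-F'/(tF)$ where $F\ne0$. So by Rolle's theorem it is enough to show that $F$ has infinitely many real zeros; between two consecutive ones there is a point with $F'=0\neq F$, at which $I-tA_\sigma^2$ is invertible and $\Delta_2=0$. The function $F$ is entire and tends to $1$ as $\sigma\to+\infty$, so its zeros are isolated and its real zeros are bounded above. The real zeros are the $\sigma$ for which $1/t$ is an eigenvalue of $A_\sigma^2$.

Let $\lambda_1(\sigma)\ge\lambda_2(\sigma)\ge\cdots$ be the eigenvalues of $A_\sigma^2$, with multiplicity. By Weyl's inequality $|\lambda_m(\sigma)-\lambda_m(\sigma')|\le\|A_\sigma^2-A_{\sigma'}^2\|$ they are continuous. Let $N(\sigma)<\infty$ be the number of $m$ with $\lambda_m(\sigma)\ge1/t$. We claim that $N(\sigma)\to\infty$ as $\sigma\to-\infty$.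

After a translation $A_\sigma^2$ becomes the operator $\chi K\chi$ on $L^2(\sigma,\infty)$, where $\chi=\mathbf 1_{(\sigma,\infty)}$ and $K=\mathcal A_0\mathbf 1_+\mathcal A_0$, with $\mathcal A_0$ the Airy transform on the line for $\sigma=0$; the kernel of $K$ is $\int_0^\infty\mathrm{Ai}(x+z)\mathrm{Ai}(z+y)\,dz$. Since $\mathcal A_0$ is self-adjoint with $\mathcal A_0^2=I$, $K$ is an orthogonal projection of infinite rank. The operators $\chi K\chi=(K\chi)^*(K\chi)$ and $K\chi K=(K\chi)(K\chi)^*$ are compact and have the same nonzero eigenvalues with multiplicity. Fix $m$ and a subspace $V\subset\operatorname{ran}K$ of dimension $m$. For unit vectors $\psi\in V$ we have $\langle K\chi K\psi,\psi\rangle=\|\chi\psi\|^2\to1$ as $\sigma\to-\infty$, uniformly because the unit sphere of $V$ is compact. By the min--max principle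
\[
\lambda_m(\sigma)\ge\min_{\psi\in V,\ \|\psi\|=1}\|\chi\psi\|^2\to1>\frac1t ,
\]
and here $t>1$ is used. This proves the claim.

If $F$ had only finitely many real zeros, then for $\sigma$ below all of them no $\lambda_m(\sigma)$ would equal $1/t$. By continuity each $\lambda_m$ would stay on one side of $1/t$, and $N$ would be constant there, contradicting the claim.
\end{proof}

\begin{thebibliography}{9}
\bibitem{DV} Steven Delvaux and B\'alint Vet\H{o}, \emph{The hard edge tacnode process and the hard edge Pearcey process with non-intersecting squared Bessel paths}, arXiv:1412.0831 (2014).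
\end{thebibliography}

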